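\title{Functors with finite-dimensional values on projective modules: noetherianity and finite length}

\begin{abstract}
Let $K$ be a field and $A$ a ring. We study the category $\mathcal F^{df}(A,K)$ of functors, not necessarily additive, from finitely generated projective left $A$-modules to finite-dimensional $K$-vector spaces. We prove that it is locally noetherian for every $K$ and $A$, and that, when $K$ has characteristic $p>0$, it is locally finite if and only if $A$ has no right ideal $I$ such that $A/I$ is a nonzero finite $p$-group. This proves both assertions of a conjecture posed by Djament, Touz\'e and Vespa. The proof attaches a commutative affine algebraic group to a functor with one generator, shows by Taylor expansion that the functor behaves like a polynomial along the identity component, and concludes with the noetherianity of contravariant functors on finite sets and surjections.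
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a commutative field and $A$ is an associative unital ring, not necessarily commutative. Let $\mathbf P(A)$ be the category of finitely generated projective left $A$-modules, and let $\mathcal F(A,K)$ be the abelian category of all functors $\mathbf P(A)\to K\text{-}\mathbf{Mod}$, additive or not. Such a functor $F$ gives, for every $n$, a $K$-linear representation $F(A^n)$ of the monoid $\operatorname{End}_A(A^n)$, and these representations are linked by the linear maps $A^n\to A^{n'}$. The full subcategory $\mathcal F^{df}(A,K)$ of functors with finite-dimensional values is abelian, and it is stable under subobjects, quotients and extensions.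

An object of an abelian category is \emph{noetherian} if every increasing chain of subobjects stabilizes, and it has \emph{finite length} if its finite strictly increasing chains of subobjects have bounded length; equivalently, if both increasing and decreasing chains stabilize. The category is \emph{locally noetherian} (resp.\ \emph{locally finite}) if every object is the union of its noetherian subobjects (resp.\ of its subobjects of finite length).

For $F$ in $\mathcal F^{df}(A,K)$, a chain of subfunctors stabilizes at each object $A^n$ for reasons of dimension. The question is whether it stabilizes at all $A^n$ from the same index on. Without a restriction on $F$ it does not: for $A=K$, the exterior algebra $X\mapsto\bigoplus_{j\ge0}\Lambda^j(X)$ has finite-dimensional values and is an infinite direct sum of nonzero subfunctors. This functor is not finitely generated, and the local notions above ask the question for finitely generated functors only.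

It is known that $\mathcal F^{df}(A,K)$ is locally finite for every ring $A$ if $K$ has characteristic $0$, and that it is in general not locally finite if $K$ has characteristic $p>0$. The following conjecture is posed in \cite{DTV}.

\begin{quote}
\emph{Suppose that $K$ has characteristic $p>0$, and let $A$ be a ring.}
\begin{enumerate}
\item[(1)] \emph{The category $\mathcal F^{df}(A,K)$ is locally noetherian.}
\item[(2)] \emph{If $A$ has no right ideal $I$ such that $A/I$ is a nonzero finite $p$-group, then $\mathcal F^{df}(A,K)$ is locally finite.}
\end{enumerate}
\end{quote}

Both assertions are true. The first holds in every characteristic, and the condition in the second is also necessary.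

\begin{theorem}\label{thm:noeth}
Let $K$ be any field and $A$ any ring. Every finitely generated object of $\mathcal F^{df}(A,K)$ is noetherian. Hence $\mathcal F^{df}(A,K)$ is locally noetherian.
\end{theorem}

\begin{theorem}\label{thm:finite}
Let $K$ be a field of characteristic $p>0$ and $A$ any ring. Then $\mathcal F^{df}(A,K)$ is locally finite if and only if $A$ has no right ideal $I$ such that $A/I$ is a nonzero finite $p$-group.
\end{theorem}

Theorem~\ref{thm:noeth} makes no noetherian assumption on $A$, and finite-dimensionality of the values cannot be dropped from it. For a set $Y$, let $K[Y]$ be the vector space with basis $([y])_{y\in Y}$. If $I_1\subsetneq I_2\subsetneq\cdots$ are right ideals of $A$, the kernels of the maps $K[X]\to K[X/I_jX]$ form a strictly increasing chain of subfunctors of $X\mapsto K[X]$, because $[a]-[0]\in K[A]$ lies in the $j$-th kernel exactly when $a\in I_j$; and $X\mapsto K[X]$ is generated by the single element $[1]\in K[A]$.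

The condition in Theorem~\ref{thm:finite} fails for $A=\mathbb Z$ (take $I=p\mathbb Z$). It holds if $p$ is invertible in $A$, since multiplication by $p$ is not bijective on a nonzero finite $p$-group, and it holds if $A$ is an algebra over an infinite field, since $A/I$ is then a vector space over that field. Section~\ref{sec:obstruction} shows where the condition comes from and proves its necessity.

The rest of the proof runs as follows. One may assume that $K$ is algebraically closed and that $F$ has one generator $x_0\in F(P)$ (Section~\ref{sec:prelim}). Linear forms on $F(A^S)$ are then functions on $M^S$, where $M=\operatorname{Hom}_A(P,A)$. By a theorem of Sam and Snowden on finite sets and surjections (Section~\ref{sec:FS}), $F$ is noetherian as soon as these functions are determined by their values at points with boundedly many distinct entries (Section~\ref{sec:models}). This is visible when $M$ is finite and when the functions are polynomials of bounded degree. The general case combines the two: $M$ maps with dense image to a commutative algebraic group $G$ (Section~\ref{sec:group}), the group of components of $G$ is finite, and along the identity component the functions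 involve boundedly many variables at a time (Section~\ref{sec:key}, the heart of the paper). Theorem~\ref{thm:noeth} follows in Section~\ref{sec:proofA}. Under the hypothesis of Theorem~\ref{thm:finite}, the two parts separate, and $F$ becomes a functor of two variables that is controlled by a functor over a finite ring of order prime to $p$ (Sections~\ref{sec:fourier} and~\ref{sec:proofB}).

\section{Generators, retracts and scalars}\label{sec:prelim}

For a set $Y$, $\operatorname{Fct}(Y,K)$ is the space of all maps $Y\to K$; it is the dual of $K[Y]$. We write $[n]=\{1,\dots,n\}$ and $\mathbb N=\{0,1,2,\dots\}$.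

Let $\mathcal C$ be an essentially small category and $F:\mathcal C\to K\text{-}\mathbf{Mod}$ a functor. A subfunctor of $F$ is a family of subspaces $H(X)\subset F(X)$ stable under the maps $F(u)$. The subfunctor generated by an element $x\in F(P)$ has for value at $X$ the span of the $F(u)x$, $u\in\mathcal C(P,X)$; it is the image of the morphism $K[\mathcal C(P,-)]\to F$, $[u]\mapsto F(u)x$. We call $F$ \emph{cyclic} if it is generated by one element, and \emph{finitely generated} if it is a finite sum of cyclic subfunctors. Every functor is the directed union of its finitely generated subfunctors. A finite sum of noetherian subobjects (resp.\ subobjects of finite length) is again noetherian (resp.\ of finite length), since it is a quotient of their direct sum. An object of $\mathcal F^{df}(A,K)$ has the same subobjects in $\mathcal F^{df}(A,K)$ and in $\mathcal F(A,K)$. So $\mathcal F^{df}(A,K)$ is locally noetherian (resp.\ locally finite) if and only if all its finitely generated objects are noetherian (resp.\ of finite length).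

Let $\mathbf L(A)$ be the full subcategory of $\mathbf P(A)$ on the free modules $A^S$, with $S$ a nonempty finite set. Every $X\in\mathbf P(A)$ is a retract of such a module: there are maps $i_X:X\to A^{S_X}$ and $r_X:A^{S_X}\to X$ with $r_Xi_X=\mathrm{id}_X$. We fix such maps, taking identities when $X\in\mathbf L(A)$.

\begin{lemma}\label{lem:retract}
\begin{enumerate}
\item[(a)] A subfunctor of a covariant or contravariant functor on $\mathbf P(A)$ is determined by its values on $\mathbf L(A)$.
\item[(b)] For $F\in\mathcal F(A,K)$, restriction is a bijection from the subfunctors of $F$ to those of $F|_{\mathbf L(A)}$.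
\item[(c)] Every functor $\mathbf L(A)\to K\text{-}\mathbf{Mod}$ with finite-dimensional values is the restriction of an object of $\mathcal F^{df}(A,K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $H\subset F$, then $H(r_X)$ is surjective, so $H(X)=F(r_X)H(A^{S_X})$. In the contravariant case use $i_X$ in place of $r_X$.

(b) Given $H\subset F|_{\mathbf L(A)}$, put $H(X)=F(r_X)H(A^{S_X})$. For $u:X\to Y$ we have $F(u)F(r_X)=F(r_Y)F(i_Yur_X)$, so $F(u)H(X)\subset H(Y)$. This gives surjectivity, and (a) gives injectivity.

(c) Given $F$ on $\mathbf L(A)$, let $\tilde F(X)$ be the image of the idempotent $F(i_Xr_X)$, and for $u:X\to Y$ let $\tilde F(u)$ be the restriction of $F(i_Yur_X)$. It takes values in $\tilde F(Y)$ because $(i_Yr_Y)(i_Yur_X)=i_Yur_X$, and it is functorial because $(i_Zvr_Y)(i_Yur_X)=i_Zvur_X$.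
\end{proof}

\begin{lemma}\label{lem:reduction}
Let $\bar K$ be an algebraic closure of $K$. If every cyclic object of $\mathcal F^{df}(A,\bar K)$ is noetherian (resp.\ of finite length), then so is every finitely generated object of $\mathcal F^{df}(A,K)$.
\end{lemma}

\begin{proof}
It suffices to treat a cyclic $F\in\mathcal F^{df}(A,K)$, generated by some $x$. Then $F\otimes_K\bar K$ is generated by $x\otimes1$ and has finite-dimensional values over $\bar K$. The map $H\mapsto H\otimes_K\bar K$ sends strictly increasing chains of subfunctors of $F$ to strictly increasing chains of subfunctors of $F\otimes_K\bar K$.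
\end{proof}

\section{Powers of the augmentation ideal}\label{sec:obstruction}

The group algebra in characteristic $p$ of a finite $p$-group has a nilpotent augmentation ideal, whose nilpotency index grows with the group. In functorial form, this is an obstruction to finite length.

\begin{proposition}\label{prop:converse}
Let $K$ have characteristic $p>0$, and suppose that $A$ has a right ideal $I$ such that $A/I$ is a nonzero finite $p$-group. Then $\mathcal F^{df}(A,K)$ contains a cyclic functor that is not of finite length. Hence $\mathcal F^{df}(A,K)$ is not locally finite.
\end{proposition}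

\begin{proof}
Let $W=A/(I+pA)$, the quotient of the right module $A/I$ by $p(A/I)$. Since $A/I$ is a nonzero finite $p$-group, $W$ is a nonzero finite $\mathbb F_p$-vector space; let $w\ge1$ be its dimension. Put $Q(X)=K[W\otimes_AX]$. The group $W\otimes_AX$ is a direct summand of some $W\otimes_AA^a=W^a$, so it is finite and $Q\in\mathcal F^{df}(A,K)$. The natural map $X\to W\otimes_AX$, $x\mapsto\bar1\otimes x$, is surjective, so $Q$ is a quotient of $K[\operatorname{Hom}_A(A,-)]$ and is cyclic.

Each $Q(X)$ is a group algebra, and a linear map $X\to Y$ induces an algebra homomorphism $Q(X)\to Q(Y)$ compatible with the augmentations. So the powers $\mathcal I^j(X)$ of the augmentation ideal form subfunctors $\mathcal I\supset\mathcal I^2\supset\cdots$ of $Q$. For $X=A^a$, let $g_1,\dots,g_\rho$ be a basis of $W^a$, with $\rho=aw$, and put $t_i=[g_i]-[0]$. Since $(1+t)^p=1+t^p$ in characteristic $p$,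
\[
Q(A^a)\cong K[t_1,\dots,t_\rho]/(t_1^p,\dots,t_\rho^p),\qquad \mathcal I(A^a)=(t_1,\dots,t_\rho).
\]
The quotient $\mathcal I^j(A^a)/\mathcal I^{j+1}(A^a)$ has for basis the monomials of degree $j$ with all exponents less than $p$, so it is nonzero when $j\le aw(p-1)$. Given $j$, this holds for large $a$. Thus $\mathcal I^j\ne\mathcal I^{j+1}$ for all $j$, and $Q$ is not of finite length.
\end{proof}

If $V$ is a finite abelian group whose order is invertible in $K$, the augmentation ideal of $K[V]$ is generated by the idempotent $[0]-|V|^{-1}\sum_{v\in V}[v]$, so it equals its own square and the chain above collapses. One is led to guess that finite quotients of order prime to $p$ are harmless, and Theorem~\ref{thm:finite} says that the finite $p$-group quotients are the only obstruction.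

\section{Finite sets and surjections}\label{sec:FS}

Let $\mathbf{FS}$ be the category of nonempty finite sets and surjections. An \emph{$\mathbf{FS}^{op}$-module} is a functor $\mathbf{FS}^{op}\to K\text{-}\mathbf{Mod}$. The following result is due to Sam and Snowden \cite[\S8.1]{SS}; we include a proof.

\begin{proposition}\label{prop:FS}
Over a field, every finitely generated $\mathbf{FS}^{op}$-module is noetherian.
\end{proposition}

The proof imitates the proof of Hilbert's basis theorem by leading monomials. The monomials are maps $[n]\to[m]$, read as words of length $n$ over the alphabet $[m]$. One needs a total order on words of given length that is preserved by the morphisms. Permutations of the positions prevent this (a transposition exchanges the words $12$ and $21$), so we first pass to a subcategory without nontrivial automorphisms.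

\begin{proof}
\emph{Ordered surjections.} Call a surjection $f:[n]\to[m]$ \emph{ordered} if $i\mapsto\min f^{-1}(i)$ is increasing, that is, if the letters make their first appearance in the order $1,2,\dots,m$, as in $12132$. If $h:[n']\to[n]$ is ordered and $Z\subset[n]$ is nonempty, then $\min h^{-1}(Z)=\min h^{-1}(\min Z)$. Taking $Z=f^{-1}(i)$ shows that $fh$ is ordered when $f$ and $h$ are. So ordered surjections form a category $\mathbf{OS}$ with objects $[n]$, $n\ge1$. Every surjection $[n]\to[m]$ is uniquely $\sigma f_0$ with $\sigma\in\mathfrak S_m$ and $f_0$ ordered. Hence the restriction of $K[\mathbf{FS}(-,[m])]$ to $\mathbf{OS}^{op}$ is a direct sum of $m!$ copies of $\Pi_m=K[\mathbf{OS}(-,[m])]$. A finitely generated $\mathbf{FS}^{op}$-module is a quotient of a finite sum of modules $K[\mathbf{FS}(-,[m])]$, and a submodule is determined by its values on the sets $[n]$. So it suffices to prove that $\Pi_m$ is a noetherian $\mathbf{OS}^{op}$-module.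

\emph{Divisibility of words.} For nonempty words $w,w'$ over $[m]$, of lengths $n,n'$, write $w\le w'$ if $w'=wh$ for some ordered surjection $h:[n']\to[n]$. This relation is reflexive and transitive. Call an infinite sequence $(w_i)$ \emph{bad} if $w_i\not\le w_j$ for all $i<j$. We claim that there is no bad sequence.

Otherwise, choose $w_1$ of minimal length among first terms of bad sequences, then $w_2$ of minimal length among second terms of bad sequences starting with $w_1$, and so on; the sequence $(w_i)$ obtained is bad. Its terms are distinct, and only finitely many words have no repeated letter, so infinitely many $w_i$ have a repeated letter. In such a $w_i$, consider the last position whose letter has occurred earlier. It cuts the word as $w_i=v_i\,c_i\,u_i$, where the letter $c_i$ occurs in $v_i$, and the letters of $u_i$ are distinct and do not occur in $v_i$. There are finitely many possibilities for $(c_i,u_i)$, so $(c_i,u_i)=(c,u)$ for infinitely many indices $i_1<i_2<\cdots$. For these indices put $w_i^-=v_iu$. Then $w_i^-\le w_i$: send the position of the deleted letter to the first occurrence of $c$ in $v_i$, and the other positions to the corresponding positions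 of $w_i^-$.

Since $w_{i_1}^-$ is shorter than $w_{i_1}$, the sequence $w_1,\dots,w_{i_1-1},w_{i_1}^-,w_{i_2}^-,\dots$ is not bad. Relations $w_a\le w_{a'}$ with $a<a'<i_1$ and $w_a\le w_{i_b}^-\le w_{i_b}$ with $a<i_1$ are excluded because $(w_i)$ is bad. So $v_{i_b}u=(v_{i_a}u)h$ for some $a<b$ and some ordered $h$. Each letter of $u$ occurs exactly once in $v_{i_a}u$ and once in $v_{i_b}u$. Therefore $h$ matches the positions of $u$ in the two words and maps the positions of $v_{i_b}$ onto those of $v_{i_a}$. Insert $c$ between $v$ and $u$ in both words, and extend $h$ by sending the new position to the new position. The extension $h'$ is an ordered surjection with $w_{i_b}=w_{i_a}h'$, a contradiction.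

\emph{Monomial order.} Order $\mathbf{OS}([n],[m])$ lexicographically. If $f<f'$ and $h:[n']\to[n]$ is ordered, then $fh<f'h$. Indeed, let $i$ be the first position with $f(i)\ne f'(i)$, and let $j_0=\min h^{-1}(i)$. For $j<j_0$ we have $h(j)\neq i$, and $h(j)=k>i$ would give $\min h^{-1}(k)\le j<\min h^{-1}(i)$; so $h(j)<i$. Thus $fh$ and $f'h$ agree before $j_0$, and $fh(j_0)=f(i)<f'(i)=f'h(j_0)$.

\emph{Leading words.} For a submodule $L\subset\Pi_m$, let $\operatorname{in}(L)$ be the set of leading (largest) words of the nonzero elements of the spaces $L([n])$. If $z$ has leading word $f$, then $zh$ has leading word $fh$, so $\operatorname{in}(L)$ is closed upward for $\le$. If $L\subset L'$ and $\operatorname{in}(L)=\operatorname{in}(L')$, then $L=L'$: from an element of $L'([n])\setminus L([n])$ with smallest possible leading word, one could subtract an element of $L([n])$ with the same leading term and obtain an element of $L'([n])\setminus L([n])$ with a smaller leading word. A strictly increasing chain $L_1\subsetneq L_2\subsetneq\cdots$ would thus give words $w_i\in\operatorname{in}(L_{i+1})\setminus\operatorname{in}(L_i)$. For $i<j$, the relation $w_i\le w_j$ would force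 $w_j\in\operatorname{in}(L_{i+1})\subset\operatorname{in}(L_j)$. So $(w_i)$ would be bad.
\end{proof}

\begin{corollary}\label{cor:KQ}
For a finite set $Q$, the $\mathbf{FS}^{op}$-module $S\mapsto K[Q^S]$ is noetherian.
\end{corollary}

\begin{proof}
Precomposition with a surjection preserves the image of a map $S\to Q$. So the module is the finite direct sum of the cyclic modules $K[\mathbf{FS}(-,U)]$, over nonempty $U\subset Q$.
\end{proof}

\section{Linear forms as functions, and two model cases}\label{sec:models}

In Sections~\ref{sec:models}--\ref{sec:proofA} and~\ref{sec:proofB}, \emph{$K$ is algebraically closed and $F\in\mathcal F^{df}(A,K)$ is generated by an element $x_0\in F(P)$.} Lemma~\ref{lem:reduction} allows this.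

A linear form $\lambda$ on $F(X)$ defines the function $u\mapsto\lambda(F(u)x_0)$ on $\operatorname{Hom}_A(P,X)$, and this function determines $\lambda$ because the $F(u)x_0$ span $F(X)$. So we identify the dual of $F(X)$ with a finite-dimensional subspace
\[
F^*(X)\subset\operatorname{Fct}(\operatorname{Hom}_A(P,X),K).
\]
For $\theta:X'\to X$ and $f\in F^*(X)$, the linear form $f\circ F(\theta)\in F^*(X')$ is the function $u\mapsto f(\theta u)$.

Let $M=\operatorname{Hom}_A(P,A)$. It is a right $A$-module by $(ma)(y)=m(y)a$, that is, by postcomposition with the left $A$-linear map $r_a:A\to A$, $b\mapsto ba$. We have $\operatorname{Hom}_A(P,A^S)=M^S$, so \emph{elements of $F^*(A^S)$ are functions of $|S|$ variables in $M$}. A linear map $\theta:A^T\to A^S$ has the form $(a_t)_t\mapsto(\sum_ta_t\theta_{ts})_s$ for a matrix $(\theta_{ts})$ over $A$, and postcomposition with $\theta$ is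
\begin{equation}\label{eq:matrix}
M^T\to M^S,\qquad (m_t)_t\mapsto\Big(\sum_tm_t\theta_{ts}\Big)_s .
\end{equation}

A surjection $\pi:S\to S'$ induces $\pi^*:A^{S'}\to A^S$, $(a_{s'})_{s'}\mapsto(a_{\pi(s)})_s$. This defines a functor $\mathbf{FS}^{op}\to\mathbf P(A)$, along which $F$ restricts to the $\mathbf{FS}^{op}$-module $S\mapsto F(A^S)$. The restriction forgets most of the structure of $F$, and the point is that it remains finitely generated.

\begin{lemma}\label{lem:criterion}
Suppose there is $N\ge1$ with the following property: for every nonempty finite set $S$, a function $f\in F^*(A^S)$ that vanishes at all points of $M^S$ with at most $N$ distinct entries is zero. Then $F$ is noetherian.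
\end{lemma}

\begin{proof}
Let $R(S)\subset F(A^S)$ be the sum of the images of the $F(\pi^*)$, over surjections $\pi:S\to S'$ with $|S'|\le N$. Let $f\in F^*(A^S)$ vanish on $R(S)$. Then $f(z\circ\pi)=0$ for all such $\pi$ and all $z\in M^{S'}$. A point $x:S\to M$ with at most $N$ distinct entries has the form $z\circ\pi$ with $S'=x(S)$. So $f=0$ by hypothesis, and $R(S)=F(A^S)$. Thus $S\mapsto F(A^S)$ is generated by the finite-dimensional spaces $F(A^j)$, $1\le j\le N$, and it is noetherian by Proposition~\ref{prop:FS}. By Lemma~\ref{lem:retract}(a), a strictly increasing chain of subfunctors of $F$ restricts to a strictly increasing chain of $\mathbf{FS}^{op}$-submodules.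
\end{proof}

\begin{example}[finite case]\label{ex:finite}
If $M$ is finite, for instance if $A$ is finite, every point of $M^S$ has at most $|M|$ distinct entries, and $N=|M|$ works.
\end{example}

\begin{example}[polynomial case]\label{ex:poly}
Let $A=P=M=K$ and $e\ge1$, and let $F(X)\subset X^{\otimes e}$ be the span of the tensors $x^{\otimes e}$; it is generated by $1^{\otimes e}\in F(K)$. A form $\ell_1\otimes\cdots\otimes\ell_e$ gives the function $x\mapsto\ell_1(x)\cdots\ell_e(x)$, so $F^*(K^S)$ is the space of homogeneous polynomials of degree $e$ in the variables $(y_s)_{s\in S}$. Here $N=e+1$ works. Suppose that $f$ vanishes at all points with at most $e+1$ distinct entries; these include the points with at most $e$ nonzero coordinates. A monomial of degree $e$ involves a set $U$ of at most $e$ variables. Setting the variables outside $U$ to zero does not change the coefficient of this monomial in $f$, and it produces the zero function, hence the zero polynomial as $K$ is infinite. So $f=0$.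
\end{example}

In the first case points have few distinct entries; in the second, functions are determined by the points with few nonzero entries. In general we shall find a submodule $M_0\subset M$ of finite index such that the second mechanism works in the directions of $M_0$, while the first takes care of $M/M_0$.

\section{The algebraic group of a cyclic functor}\label{sec:group}

The spaces $F^*(A^S)$ grow with $S$, and we want a constraint on them that does not depend on $S$. It comes from restricting functions to lines. For $V\subset S$ and $m\in M$, let $m1_V\in M^S$ have entries $m$ on $V$ and $0$ elsewhere. All the lines $m\mapsto c+m1_V$ are images of a single line $m\mapsto(m,\mathrm{id}_P)$ in $\operatorname{Hom}_A(P,A\oplus P)=M\times\operatorname{End}_A(P)$: the summand $A$ carries the direction and the summand $P$ the base point. So we define the finite-dimensional space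
\[
E=K\cdot1+\{\,m\mapsto f(m,\mathrm{id}_P)\;:\;f\in F^*(A\oplus P)\,\}\subset\operatorname{Fct}(M,K).
\]

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(E1)] For $f\in F^*(A^S)$, $c\in M^S$ and $V\subset S$, the function $m\mapsto f(c+m1_V)$ lies in $E$.
\item[(E2)] For $\varphi\in E$ and $m'\in M$, the function $m\mapsto\varphi(m+m')$ lies in $E$.
\item[(E3)] For $\varphi\in E$ and $a\in A$, the function $m\mapsto\varphi(ma)$ lies in $E$. In particular so does $m\mapsto\varphi(km)$ for $k\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each case we pull back along a linear map $\theta$ with source $A\oplus P$, obtain an element of $F^*(A\oplus P)$, and evaluate it at $(m,\mathrm{id}_P)$. For (E1), take $\theta(a,y)=a1_V+c(y)\in A^S$; then $\theta\circ(m,\mathrm{id}_P)=c+m1_V$. For (E2), take $\theta(a,y)=(a+m'(y),y)$; then $\theta\circ(m,\mathrm{id}_P)=(m+m',\mathrm{id}_P)$. For (E3), take $\theta=r_a\oplus\mathrm{id}_P$; then $\theta\circ(m,\mathrm{id}_P)=(ma,\mathrm{id}_P)$. The constant function $1$ is fixed by the operations in (E2) and (E3).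
\end{proof}

\begin{lemma}\label{lem:tensor}
Let $Y$ be a set, $E'\subset\operatorname{Fct}(Y,K)$ a finite-dimensional subspace and $S$ a finite set. Evaluations at points of $Y$ span the dual of $E'$. The map $E'^{\otimes S}\to\operatorname{Fct}(Y^S,K)$ sending $\bigotimes_s\varphi_s$ to $y\mapsto\prod_s\varphi_s(y_s)$ is injective, and its image consists of the functions all of whose one-variable restrictions lie in $E'$.
\end{lemma}

\begin{proof}
The evaluations have common kernel $0$ in $E'$, so they span the dual. Choose points $z_1,\dots,z_q$ whose evaluations form a basis, and let $e_1,\dots,e_q$ be the dual basis of $E'$, so that $\varphi=\sum_j\varphi(z_j)e_j$ for $\varphi\in E'$. For $j,j':S\to[q]$, the function $\prod_se_{j(s)}(y_s)$ takes the value $\delta_{jj'}$ at $(z_{j'(s)})_s$; this gives injectivity. If all one-variable restrictions of $f$ lie in $E'$, expanding in each variable in turn gives $f(y)=\sum_jf\big((z_{j(s)})_s\big)\prod_se_{j(s)}(y_s)$. The converse inclusion holds for pure tensors, hence for all tensors.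
\end{proof}

We regard tensors as functions through this map. Applying the evaluation at $z$ to the factor $s$ of a tensor amounts to setting $y_s=z$. By (E1) with $V$ a singleton,
\begin{equation}\label{eq:tensor}
F^*(A^S)\subset E^{\otimes S}.
\end{equation}

To treat elements of $E$ as polynomials, we need a variety on which they are regular functions and to which the addition of $M$ extends. Let $\mathcal O\subset\operatorname{Fct}(M,K)$ be the $K$-algebra generated by $E$. It is finitely generated, and reduced as an algebra of functions. For $\varphi\in\operatorname{Fct}(M,K)$ let $\Delta\varphi$ be the function $(m,m')\mapsto\varphi(m+m')$. If $\varphi\in E$, the one-variable restrictions of $\Delta\varphi$ are translates of $\varphi$, so by (E2) and Lemma~\ref{lem:tensor}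
\begin{equation}\label{eq:Delta}
\Delta(E)\subset E\otimes E .
\end{equation}
As $\Delta$ is an algebra homomorphism, $\Delta(\mathcal O)\subset\mathcal O\otimes\mathcal O$. By (E3), $\mathcal O$ is stable under $\varphi\mapsto\varphi(-\,\cdot)$. With this antipode and with evaluation at $0$ as counit, $\mathcal O$ is a commutative and cocommutative Hopf algebra. Indeed $\mathcal O^{\otimes i}\to\operatorname{Fct}(M^i,K)$ is injective by Lemma~\ref{lem:tensor}, so the axioms can be checked on functions, where they express the axioms of the abelian group $M$; for instance both sides of coassociativity are the function $\varphi(m+m'+m'')$.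

We recall the standard facts that we use. Over the algebraically closed field $K$, a finitely generated reduced commutative Hopf algebra $\mathcal O$ is the algebra of regular functions on the affine algebraic group $G=\operatorname{Hom}_{K\text{-alg}}(\mathcal O,K)$, with $\varphi(g)=g(\varphi)$ and group law $(g,g')\mapsto(g\otimes g')\circ\Delta$. The variety $G$ is smooth. Its identity component $G^0$ is an irreducible, open and closed subgroup of finite index.

Our $G$ is commutative, and we write it additively. The map $\eta:M\to G$ sending $m$ to the evaluation at $m$ is a homomorphism, and $\varphi(\eta(m))=\varphi(m)$. An element of $\mathcal O$ is thus both a regular function on $G$ and a function on $M$, and the second determines the first: $\eta(M)$ is dense. Concretely, $G$ is the Zariski closure of the set of evaluations in the dual of $E$. Put $M_0=\eta^{-1}(G^0)$.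

\begin{lemma}\label{lem:M0}
\begin{enumerate}
\item[(a)] $M_0$ and $\ker\eta$ are $A$-submodules of $M$, and $M/M_0$ is finite.
\item[(b)] The map $\mathcal O(G^0)\to\operatorname{Fct}(M_0,K)$, $\varphi\mapsto\varphi\circ\eta$, is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The group $M/M_0$ embeds in $G/G^0$. For $a\in A$, the map $\varphi\mapsto\varphi(\cdot\,a)$ preserves $E$ by (E3), hence $\mathcal O$, and it commutes with $\Delta$ because $m\mapsto ma$ is additive. So it defines an endomorphism $\phi_a$ of the algebraic group $G$, with $\phi_a(\eta(m))=\eta(ma)$. Since $\phi_a(0)=0$ and $\phi_a(G^0)$ is connected, $\phi_a(G^0)\subset G^0$. Hence $\ker\eta$ and $M_0$ are stable under $a$.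

(b) Let $\varphi\in\mathcal O(G^0)$ vanish on $\eta(M_0)$. Since $G^0$ is open and closed, the extension of $\varphi$ by zero is a regular function on $G$. It vanishes on $\eta(M)$, so it is zero.
\end{proof}

Let $E_0=E|_{M_0}\subset\operatorname{Fct}(M_0,K)$. By Lemma~\ref{lem:M0}(b) we regard $E_0$ as a subspace of $\mathcal O(G^0)$. It contains $1$. In Example~\ref{ex:finite}, the finite set $\eta(M)$ is dense, so $G=\eta(M)$, $G^0=0$ and $E_0=K$. In Example~\ref{ex:poly}, $E$ consists of the polynomials of degree at most $e$ in $m$, $G$ is the additive group, and $M_0=M$.

\section{Reduced functions involve few variables}\label{sec:key}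

\subsection*{Taylor coefficients}
The ring $\mathcal O(G^0)$ is a noetherian domain, and its localization at the identity is a regular local ring of dimension $r=\dim G$ with residue field $K$. The completion of this local ring is isomorphic to $K[[x_1,\dots,x_r]]$, and by Krull's intersection theorem (the powers of the maximal ideal of a noetherian local ring intersect in $0$) the map to the completion is injective. We obtain an injective algebra homomorphism
\[
\iota:\mathcal O(G^0)\hookrightarrow K[[x_1,\dots,x_r]],
\]
and the constant term of $\iota\varphi$ is $\varphi(0)$. Injectivity is the reason for passing to $G^0$: an expansion at the identity does not see the other components. For $\alpha\in\mathbb N^r$ let $|\alpha|=\sum_i\alpha_i$, and let $\gamma_\alpha(\varphi)$ be the coefficient of $x^\alpha$ in $\iota\varphi$. The subspaces $\{\varphi\in E_0:\gamma_\alpha(\varphi)=0\text{ for }|\alpha|\le j\}$ decrease with $j$ and intersect in $0$. As $E_0$ is finite-dimensional, there is an integer $e\ge0$ such that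
\begin{equation}\label{eq:e}
\varphi\in E_0\ \text{ and }\ \gamma_\alpha(\varphi)=0\ \text{ for all }|\alpha|\le e\quad\Longrightarrow\quad\varphi=0 .
\end{equation}
In Example~\ref{ex:poly}, $\iota$ is the inclusion $K[x]\subset K[[x]]$ and $e$ is the degree.

\subsection*{Admissible and reduced functions}
For a finite set $S$, call $h:M_0^S\to K$ \emph{admissible} if $m\mapsto h(c+m1_V)$, as a function of $m\in M_0$, lies in $E_0$ for all $c\in M_0^S$ and $V\subset S$. (For $V=\emptyset$ this holds because $1\in E_0$.) Call $h$ \emph{reduced} if it vanishes whenever some coordinate is $0$. Let $\mathcal A_S$ be the space of admissible functions and $\mathcal A_S^{\mathrm{red}}$ the subspace of reduced ones. By Lemma~\ref{lem:tensor}, $\mathcal A_S\subset E_0^{\otimes S}$. By (E1), for $f\in F^*(A^S)$ and $c\in M^S$,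
\begin{equation}\label{eq:fc}
f_c\in\mathcal A_S,\qquad\text{where }f_c(y)=f(c+y)\text{ for }y\in M_0^S .
\end{equation}

\begin{proposition}\label{prop:key}
There is an integer $d\ge0$ such that $\mathcal A_S^{\mathrm{red}}=0$ whenever $|S|>d$.
\end{proposition}

In the polynomial case, a reduced function is a polynomial divisible by every variable, and the proposition bounds the number of variables. Membership in $E_0^{\otimes S}$ does not suffice, since $\prod_sy_s$ has degree $1$ in each variable. The diagonal $V=S$ excludes this product, whose restriction $m^{|S|}$ has degree greater than $e$ for large $S$. But one diagonal only constrains sums of coefficients: $y_1y_2y_3(y_1-y_2)$ vanishes on the diagonal. All partial diagonals must be used, and the difficulty is to isolate a single coefficient from the resulting relations.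

\begin{example}\label{ex:cubic}
Let $M_0=K$ and let $E_0$ be the space of polynomials of degree at most $3$. A reduced admissible function is $h=\sum_\alpha h_\alpha y^\alpha$ with all $\alpha_s\in\{1,2,3\}$. Let $T\subset S$ with $|T|\ge4$. Set the variables in $T$ equal to $m$ and fix the others. The result is divisible by $m^4$ and has degree at most $3$ in $m$, so it is zero. Extracting coefficients, we find $\sum h_\alpha=0$, where $(\alpha_s)_{s\notin T}$ is fixed and $(\alpha_t)_{t\in T}$ runs over the families with a given sum $k$. If $\alpha$ equals $1$ on $T$, it is the only family with $k=|T|$, so $h_\alpha=0$; if it equals $3$ on $T$, it is the only family with $k=3|T|$, so again $h_\alpha=0$. If $\alpha$ equals $2$ on $T$, the other families with $k=2|T|$ arise by replacing pairs $(2,2)$ by $(1,3)$, and each replacement raises $\sum_s\alpha_s^2$ by $1+9-4-4=2$. Now let $|S|\ge10$ and $h\ne0$, and choose $\alpha$ with $h_\alpha\ne0$ and $\sum_s\alpha_s^2$ maximal. Some value is taken at least four times, and in each case the relation gives $h_\alpha=0$, a contradiction. So $d=9$ works.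
\end{example}

The general proof is the same, with one change. Power series have exponents of unbounded size, so we maximize the sum of squares among families of exponents with a fixed total, and we replace the pigeonhole principle by a count of degrees. For $h\in E_0^{\otimes S}$ and $\alpha=(\alpha_s)_{s\in S}\in(\mathbb N^r)^S$, put $h_\alpha=\big(\bigotimes_s\gamma_{\alpha_s}\big)(h)$.

\begin{lemma}\label{lem:relations}
Let $h\in\mathcal A_S^{\mathrm{red}}$.
\begin{enumerate}
\item[(a)] If $h\ne0$, there is $\alpha$ with $h_\alpha\ne0$ and $|\alpha_s|\le e$ for all $s$.
\item[(b)] If $\alpha_s=0$ for some $s$, then $h_\alpha=0$.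
\item[(c)] Let $T\subset S$ with $|T|>e$, let $(\alpha_s)_{s\in S\setminus T}$ be fixed, and let $\kappa\in\mathbb N^r$. Then $\sum h_\alpha=0$, the sum being over all $(\alpha_t)_{t\in T}$ with $\sum_{t\in T}\alpha_t=\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:e}, the forms $\gamma_\xi$ with $|\xi|\le e$ span the dual of $E_0$, so their tensor products span the dual of $E_0^{\otimes S}$.

(b) The form $\gamma_0$ is evaluation at $0$. Applying it to the factor $s$ of $h$ gives the function $h|_{y_s=0}=0$.

(c) Let $g\in E_0^{\otimes T}$ be obtained from $h$ by applying $\gamma_{\alpha_s}$ to the factor $s$ for each $s\notin T$, so that $g_{(\alpha_t)}=h_\alpha$. Each $\gamma_{\alpha_s}$ is, on $E_0$, a linear combination of evaluations at points of $M_0$. So $g$ is a linear combination of functions $y\mapsto h(y,c)$ with $c\in M_0^{S\setminus T}$, which are admissible and reduced. Hence $g\in\mathcal A_T^{\mathrm{red}}$, and $\delta(m)=g(m1_T)$ defines an element $\delta\in E_0$. Write $g=\sum_i\bigotimes_tg_{i,t}$ with $g_{i,t}\in E_0$. Then $\delta=\sum_i\prod_tg_{i,t}$ as functions on $M_0$, hence in $\mathcal O(G^0)$ by Lemma~\ref{lem:M0}(b). Since $\iota$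 is an algebra homomorphism, for every $\kappa'\in\mathbb N^r$,
\[
\gamma_{\kappa'}(\delta)=\sum_{\sum_t\alpha_t=\kappa'}\ \sum_i\prod_t\gamma_{\alpha_t}(g_{i,t})=\sum_{\sum_t\alpha_t=\kappa'}g_{(\alpha_t)} .
\]
If $|\kappa'|\le e<|T|$, every family $(\alpha_t)$ with sum $\kappa'$ has a zero term, so $\gamma_{\kappa'}(\delta)=0$ by (b) applied to $g$. By \eqref{eq:e}, $\delta=0$. The formula for $\kappa'=\kappa$ is the assertion.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $b$ be the number of $\beta\in\mathbb N^r$ with $1\le|\beta|\le2e$, and let $d=2eb$. Let $S$ be nonempty and $0\ne h\in\mathcal A_S^{\mathrm{red}}$; we show that $|S|\le d$. By Lemma~\ref{lem:relations}(a), there is $\kappa\in\mathbb N^r$ with $|\kappa|\le e|S|$ such that the finite set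
\[
\Lambda=\Big\{\alpha\in(\mathbb N^r)^S:\ h_\alpha\ne0,\ \sum_s\alpha_s=\kappa\Big\}
\]
is nonempty. Choose $\alpha\in\Lambda$ maximizing $q(\alpha)=\sum_s\|\alpha_s\|^2$, where $\|\cdot\|$ is the Euclidean norm on $\mathbb R^r$.

\emph{The family $\alpha$ takes each value at most $e$ times.} Suppose that $\alpha_t=\beta$ for all $t$ in a set $T$ with $|T|>e$. By Lemma~\ref{lem:relations}(c), $h_\alpha=-\sum h_{\alpha'}$, where $\alpha'\ne\alpha$ runs over the families that agree with $\alpha$ outside $T$ and satisfy $\sum_{t\in T}\alpha'_t=|T|\beta$. Such an $\alpha'$ has total $\kappa$, and since $\sum_{t\in T}(\alpha'_t-\beta)=0$,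
\[
\sum_{t\in T}\|\alpha'_t\|^2=|T|\,\|\beta\|^2+\sum_{t\in T}\|\alpha'_t-\beta\|^2>|T|\,\|\beta\|^2 .
\]
So $q(\alpha')>q(\alpha)$, which forces $\alpha'\notin\Lambda$ and $h_{\alpha'}=0$. Then $h_\alpha=0$, a contradiction.

\emph{Counting.} All $\alpha_s$ are nonzero by Lemma~\ref{lem:relations}(b). So at most $eb$ indices $s$ have $|\alpha_s|\le2e$. Each other index contributes at least $2e+1$ to $|\kappa|\le e|S|$, so there are at most $e|S|/(2e+1)<|S|/2$ of them. Thus $|S|<eb+|S|/2$, and $|S|<2eb=d$.
\end{proof}

\begin{remark}
The analogous statement on $M$ in place of $M_0$ is false. If $M$ is finite and nonzero and $E=\operatorname{Fct}(M,K)$, every function on $M^S$ has all its restrictions to lines in $E$, and the indicator function of a point without zero coordinate is reduced and nonzero.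
\end{remark}

\subsection*{Cross effects}
A polynomial is the sum, over the subsets $T$ of the set of variables, of its part made of the monomials that involve exactly the variables in $T$. This decomposition makes sense for arbitrary functions. For $y\in M_0^S$ and $U\subset S$, let $y1_U$ have entries $y_s$ on $U$ and $0$ elsewhere. For $h:M_0^S\to K$ and $T\subset S$, put
\[
(\operatorname{cr}_Th)(y)=\sum_{U\subset T}(-1)^{|T\setminus U|}h(y1_U).
\]
This depends only on the coordinates in $T$, so it may be viewed as a function on $M_0^T$.

\begin{corollary}\label{cor:cr}
Let $h\in\mathcal A_S$. Then $\operatorname{cr}_Th=0$ for $|T|>d$. If $h$ vanishes at every point with at most $d$ nonzero coordinates, then $h=0$.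
\end{corollary}

\begin{proof}
For $U\subset T$, the function $y\mapsto h(y1_U)$ on $M_0^T$ is admissible, since $(c+m1_V)1_U=c1_U+m1_{V\cap U}$. If $y_t=0$ for some $t\in T$, the terms indexed by $U$ and $U\cup\{t\}$, for $U\subset T\setminus\{t\}$, cancel. So $\operatorname{cr}_Th\in\mathcal A_T^{\mathrm{red}}$, and the first assertion follows from Proposition~\ref{prop:key}. Next, $\sum_{T\subset S}\operatorname{cr}_Th=h$, because the coefficient of $h(y1_U)$ in this sum is $\sum_{U\subset T\subset S}(-1)^{|T\setminus U|}$, which is $1$ for $U=S$ and $0$ otherwise. Under the hypothesis of the second assertion, $\operatorname{cr}_Th=0$ also for $|T|\le d$, since each $y1_U$ with $U\subset T$ has at most $d$ nonzero coordinates.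
\end{proof}

\section{Points with few distinct entries}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:noeth}]
By Lemma~\ref{lem:reduction} we may work in the setting of Section~\ref{sec:models}. We verify the hypothesis of Lemma~\ref{lem:criterion} with $N=|M/M_0|+d$. Let $f\in F^*(A^S)$ vanish at all points with at most $N$ distinct entries, and let $x\in M^S$. Fix a set of representatives of $M/M_0$ in $M$, let $c_s$ be the representative of the class of $x_s$, and write $x=c+y$ with $y\in M_0^S$. If $y'\in M_0^S$ has at most $d$ nonzero coordinates, then all entries of $c+y'$ but at most $d$ are representatives, so $c+y'$ has at most $N$ distinct entries and $f_c(y')=0$. By \eqref{eq:fc} and Corollary~\ref{cor:cr}, $f_c=0$, and $f(x)=f_c(y)=0$. So $F$ is noetherian. The last assertion follows from Section~\ref{sec:prelim}.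
\end{proof}

Finite-dimensionality enters twice: through $F(A\oplus P)$, which makes $E$ finite-dimensional and so produces $G$, $e$ and $d$, and through the spaces $F(A^j)$, $j\le N$, in Lemma~\ref{lem:criterion}. The characteristic of $K$ plays no role.

\section{Finite rings of invertible order}\label{sec:fourier}

We turn to finite length, and begin with the case suggested at the end of Section~\ref{sec:obstruction}. Decreasing chains in a functor are increasing chains in its dual. When the order of the ring is invertible in $K$, the Fourier transform shows that the dual of $X\mapsto K[X^n]$ is a functor of the same shape.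

\begin{lemma}\label{lem:fourier}
Let $K$ be algebraically closed and $B$ a finite ring, possibly zero, with $|B|$ invertible in $K$. Then every finitely generated object of $\mathcal F(B,K)$ has finite length.
\end{lemma}

\begin{proof}
Every object of $\mathbf P(B)$ is a retract of some $B^n$, so a finitely generated functor is a quotient of a finite sum of functors $\Psi:X\mapsto K[\operatorname{Hom}_B(B^n,X)]=K[X^n]$. It suffices to treat $\Psi$. It is cyclic with finite-dimensional values, hence noetherian (Lemma~\ref{lem:criterion} and Example~\ref{ex:finite}). It remains to show that decreasing chains stabilize.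

For a finite abelian group $V$ of order invertible in $K$, let $V^\sharp=\operatorname{Hom}(V,K^\times)$. Since $K$ is algebraically closed, $K^\times$ contains a cyclic group of order $|V|$; so $|V^\sharp|=|V|$ and characters separate the points of $V$. The map $K[V]\to\operatorname{Fct}(V^\sharp,K)$, $[v]\mapsto(\chi\mapsto\chi(v))$, sends the basis to distinct characters of the group $V^\sharp$, which are linearly independent. It is therefore an isomorphism, and it is natural in $V$. For $X\in\mathbf P(B)$, the order of $X$ divides a power of $|B|$. So $\Psi$ is the $K$-dual of the contravariant functor $D(X)=K[(X^\sharp)^n]$.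

For a subfunctor $H\subset\Psi$, the orthogonals $H(X)^\perp\subset D(X)$ form a subfunctor of $D$: if $u:X\to Y$, $z\in H(Y)^\perp$ and $\lambda\in H(X)$, then $\lambda(D(u)z)=(\Psi(u)\lambda)(z)=0$. The values being finite-dimensional, strictly decreasing chains in $\Psi$ give strictly increasing chains in $D$. To bound these, restrict $D$ along the covariant functor $\mathbf{FS}\to\mathbf P(B)$ sending $S$ to $B^S$ and $\pi:S\to S'$ to $\pi_*$, where $(\pi_*x)_t=\sum_{\pi(s)=t}x_s$. We have $(B^S)^\sharp=(B^\sharp)^S$, and for $\chi=(\chi_t)\in(B^\sharp)^{S'}$,
\[
\chi(\pi_*x)=\prod_t\chi_t\Big(\sum_{\pi(s)=t}x_s\Big)=\prod_s\chi_{\pi(s)}(x_s).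
\]
So $\pi_*$ acts on characters by precomposition with $\pi$, and the restriction of $D$ is $S\mapsto K[Q^S]$ with $Q=(B^\sharp)^n$. It is noetherian by Corollary~\ref{cor:KQ}, and subfunctors of $D$ are determined by their values on the $B^S$ by Lemma~\ref{lem:retract}(a).
\end{proof}

\section{Separating the polynomial part from the finite part}\label{sec:proofB}

We return to the setting of Section~\ref{sec:models} and prove the remaining implication of Theorem~\ref{thm:finite}. In the proof of Theorem~\ref{thm:noeth}, representatives of $M/M_0$ were chosen arbitrarily. To bound the length we want to apply the cross effects to subfunctors of $F$, so the operation ``set the $M_0$-part of a coordinate to zero and keep the finite part'' must be induced by a morphism of $\mathbf P(A)$. This requires a splitting of $M_0\subset M$, at least modulo $\ker\eta$. It will come from the fact that $G^0$ is killed by a power of $p$ while $|M/M_0|$ is prime to $p$.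

\subsection*{The identity component is unipotent}
We recall four facts, over an algebraically closed field. A commutative affine algebraic group is the product $G_s\times G_u$ of the closed subgroups of its semisimple and unipotent elements. The group $G_s$ is diagonalizable: its rational representations are direct sums of weight spaces, and its characters form a basis of $\mathcal O(G_s)$. A unipotent group fixes a nonzero vector in every nonzero rational representation. Finally, a unipotent group is isomorphic to a group of unipotent $\ell\times\ell$ matrices, so in characteristic $p$ it is killed by $p^k$ as soon as $p^k\ge\ell$, because $(1+\nu)^{p^k}=1+\nu^{p^k}$.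

\begin{lemma}\label{lem:unipotent}
The group $G_s$ is finite, and $G^0\subset G_u$.
\end{lemma}

\begin{proof}
Let $G$ act on $\mathcal O$ by $(g\cdot\varphi)(g')=\varphi(g'+g)$. This is an action by algebra automorphisms, and $g\cdot\varphi=(\mathrm{id}\otimes g)(\Delta\varphi)$. By \eqref{eq:Delta}, $E$ is a finite-dimensional rational subrepresentation. For a character $\chi$ of $G_s$, let $\tilde\chi\in\mathcal O$ be its composite with the projection $G\to G_s$; it is a weight vector of weight $\chi$.

Decompose $E=\bigoplus_\chi E_\chi$ under $G_s$, and suppose $E_\chi\ne0$. As $G$ is commutative, $G_u$ preserves $E_\chi$ and fixes some $\varphi\ne0$ in it. For $g_s\in G_s$ and $g_u\in G_u$ we get $\varphi(g_s+g_u)=((g_s+g_u)\cdot\varphi)(0)=\chi(g_s)\varphi(0)$. So $\varphi=\varphi(0)\tilde\chi$ with $\varphi(0)\ne0$, and $\tilde\chi\in E$. Since $\tilde\chi(km)=\tilde\chi(m)^k$ for $m\in M$, property (E3) gives $\tilde\chi^k\in E$ for all $k\ge0$. Distinct characters are linearly independent and $E$ is finite-dimensional, so $\chi$ has finite order.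

The algebra $\mathcal O$ is spanned by products of weight vectors of $E$, so every weight of $G_s$ on $\mathcal O$ is a product of weights on $E$. Every character $\chi$ of $G_s$ is a weight on $\mathcal O$, that of $\tilde\chi$. So the character group of $G_s$ is generated by finitely many elements of finite order and is finite. Hence $\mathcal O(G_s)$ is finite-dimensional and $G_s$ is finite. The image of $G^0$ in $G_s$ is connected and contains $0$, so it is trivial.
\end{proof}

Stability of $E$ under $\varphi\mapsto\varphi(k\,\cdot)$ is what excludes tori. For $M=\mathbb Z$ and $t\in K^\times$ of infinite order, the span of the functions $1$, $t^m$, $t^{-m}$ is stable under translations and under $m\mapsto-m$, and it generates an algebra of Laurent polynomials, the coordinate ring of the multiplicative group.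

\subsection*{Splitting the module and the ring}
From now on $K$ has characteristic $p>0$ and $A$ has no right ideal $I$ with $A/I$ a nonzero finite $p$-group. Let $n=|M/M_0|$, $\bar M=M/\ker\eta$ and $\bar M_0=M_0/\ker\eta$; these quotients are right $A$-modules by Lemma~\ref{lem:M0}(a).

\begin{lemma}\label{lem:split}
The integer $n$ is prime to $p$. There are $k\ge0$ and a submodule $\bar M'\subset\bar M$ such that
\[
\bar M=\bar M_0\oplus\bar M',\qquad p^k\bar M_0=0,\qquad n\bar M'=0,\qquad|\bar M'|=n .
\]
\end{lemma}

\begin{proof}
The $p$-primary part of the finite module $M/M_0$ is a submodule. If it contained $x\ne0$, then $I=\{a\in A:xa=0\}$ would be a right ideal with $A/I\cong xA$ a nonzero finite $p$-group. So $p\nmid n$. By Lemma~\ref{lem:unipotent}, $G^0$ is killed by some $p^k$, hence so is $\bar M_0$, which embeds in it. As $|\bar M/\bar M_0|=n$, the module $\bar M$ is killed by $np^k$. Since $n$ and $p^k$ are coprime, $\bar M$ is the direct sum of the submodule $\bar M''$ of elements killed by $p^k$ and the submodule $\bar M'$ of elements killed by $n$. The group $\bar M''/\bar M_0$ is killed by $p^k$ and has order dividing $n$, so $\bar M''=\bar M_0$ and $\bar M'\cong\bar M/\bar M_0$.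
\end{proof}

This lemma is the only place where the hypothesis on $A$ is used. It fails for the functor $Q$ of Proposition~\ref{prop:converse}: there $M=A$, $E$ consists of all functions that factor through $W$, so $G=W$ and $M/M_0=W$ is a $p$-group.

Let $J_0$ and $J'$ be the annihilators in $A$ of $\bar M_0$ and $\bar M'$. They are two-sided ideals, with $p^k\in J_0$ and $n\in J'$, so $J_0+J'=A$. Put $A_0=A/J_0$, $A'=A/J'$ and $\bar A=A/(J_0\cap J')$. By the Chinese remainder theorem $\bar A\cong A_0\times A'$. The module $\bar M$ is a right $\bar A$-module, on which $(a_0,a')$ acts by $a_0$ on $\bar M_0$ and by $a'$ on $\bar M'$. The ring $A'$ embeds in the opposite of the finite ring $\operatorname{End}_{\mathbb Z}(\bar M')$ and is killed by $n$, so it is finite of order prime to $p$.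

\begin{lemma}\label{lem:factor}
There is $\tilde F\in\mathcal F^{df}(\bar A,K)$ with $\tilde F(\bar A^S)=F(A^S)$ and $\tilde F(\bar\theta)=F(\theta)$ for every matrix $\theta$ over $A$ with reduction $\bar\theta$. The ordered sets of subfunctors of $F$ and of $\tilde F$ are isomorphic, and $\tilde F$ is generated by $\tilde F(\bar A^\ell)$ for some $\ell\ge1$.
\end{lemma}

\begin{proof}
Functions in $E\subset\mathcal O$ factor through $\eta$, so by \eqref{eq:tensor} functions in $F^*(A^S)$ factor through $\bar M^S$. For $\theta:A^T\to A^S$ and $f\in F^*(A^S)$, the function $f\circ F(\theta)$ is the composite of $f$ with the map $\bar M^T\to\bar M^S$ induced by \eqref{eq:matrix}, which depends only on $\theta$ modulo $J_0\cap J'$. Linear forms separate vectors, so $F(\theta)$ depends only on $\bar\theta$. The reduction functor $\mathbf L(A)\to\mathbf L(\bar A)$ is bijective on objects and surjective on morphisms. Hence $F|_{\mathbf L(A)}$ factors through a functor on $\mathbf L(\bar A)$ with the same values, the same maps and so the same subfunctors. Extend it to $\tilde F$ by Lemma~\ref{lem:retract}(c); Lemma~\ref{lem:retract}(b), applied to $F$ and to $\tilde F$, gives the second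 assertion. Finally, let $i:P\to A^\ell$ and $r:A^\ell\to P$ satisfy $ri=\mathrm{id}_P$. Then $F(A^S)$ is spanned by the elements $F(u)x_0=F(ur)F(i)x_0$. So the subfunctor of $\tilde F$ generated by $\tilde F(\bar A^\ell)$ agrees with $\tilde F$ on $\mathbf L(\bar A)$ and equals $\tilde F$ by Lemma~\ref{lem:retract}(a).
\end{proof}

For $X_0\in\mathbf P(A_0)$ and $X'\in\mathbf P(A')$ write $\tilde F(X_0,X')=\tilde F(X_0\times X')$; thus $\tilde F(A_0^S,A'^S)=F(A^S)$. An $\bar A$-linear map $X_0\times X'\to Y_0\times Y'$ commutes with the central idempotent $(1,0)$, so it is a pair $(\alpha,\beta)$ of an $A_0$-linear and an $A'$-linear map.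

\subsection*{Bounded degree in the first variable}

\begin{lemma}\label{lem:degree}
For every subfunctor $H\subset\tilde F$ and every nonempty finite set $S$,
\[
H(A_0^S,A'^S)=\sum_{\alpha:A_0^d\to A_0^S}\tilde F(\alpha,\mathrm{id})\,H(A_0^d,A'^S).
\]
\end{lemma}

\begin{proof}
The right side is contained in the left side because $H$ is a subfunctor. For $U\subset S$ let $p_U$ be the coordinate projection of $A_0^S$ that keeps the coordinates in $U$, and let $\varepsilon_U=(p_U,\mathrm{id})\in\operatorname{End}(\bar A^S)$. It is the diagonal matrix with entry $(1,1)$ at $s\in U$ and $(0,1)$ at $s\notin U$, so it acts on $\bar M^S=\bar M_0^S\oplus\bar M'^S$ by $\bar y+\bar c\mapsto\bar y1_U+\bar c$. For $T\subset S$ consider the endomorphism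
\[
e_T=\sum_{U\subset T}(-1)^{|T\setminus U|}\tilde F(\varepsilon_U)
\]
of $F(A^S)$. Let $f\in F^*(A^S)$, $\bar y\in\bar M_0^S$, $\bar c\in\bar M'^S$, and choose lifts $y\in M_0^S$, $c\in M^S$. Then
\[
(f\circ e_T)(\bar y+\bar c)=\sum_{U\subset T}(-1)^{|T\setminus U|}f(c+y1_U)=(\operatorname{cr}_Tf_c)(y).
\]
By \eqref{eq:fc} and Corollary~\ref{cor:cr} this vanishes for $|T|>d$, for all $f$, so $e_T=0$ for $|T|>d$. The alternating sum computed in the proof of Corollary~\ref{cor:cr} gives $\sum_{T\subset S}e_T=\tilde F(\varepsilon_S)=\mathrm{id}$. Hence the identity of $F(A^S)$ is a linear combination of the $\tilde F(\varepsilon_U)$ with $|U|\le d$. For such a $U$, an injection $U\to[d]$ gives a factorization $p_U=\alpha\alpha'$ with $\alpha':A_0^S\to A_0^d$ and $\alpha:A_0^d\to A_0^S$. For $z\in H(A_0^S,A'^S)$ we have $\tilde F(\varepsilon_U)z=\tilde F(\alpha,\mathrm{id})\tilde F(\alpha',\mathrm{id})z$ with $\tilde F(\alpha',\mathrm{id})z\in H(A_0^d,A'^S)$. So $z$ lies in the right side.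
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Necessity of the condition is Proposition~\ref{prop:converse}. For sufficiency, by Lemma~\ref{lem:reduction} and Section~\ref{sec:prelim}, we must show that $F$ has finite length; by Lemma~\ref{lem:factor}, that $\tilde F$ has finite length. Let $\Phi=\tilde F(A_0^d,-)\in\mathcal F(A',K)$.

The map $H\mapsto H(A_0^d,-)$ from subfunctors of $\tilde F$ to subfunctors of $\Phi$ preserves inclusions. It is injective: by Lemma~\ref{lem:degree}, $H(A_0^d,-)$ determines the values $H(\bar A^S)$, which determine $H$ by Lemma~\ref{lem:retract}(a). So the length of $\tilde F$ is at most the length of $\Phi$.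

The functor $\Phi$ is finitely generated. Indeed, for $Y\in\mathbf P(A')$, the space $\Phi(Y)=\tilde F(A_0^d,Y)$ is the sum of the images of the maps $\tilde F(\alpha,\beta)$ with $\alpha:A_0^\ell\to A_0^d$ and $\beta:A'^\ell\to Y$, by Lemma~\ref{lem:factor}. Since $\tilde F(\alpha,\beta)=\tilde F(\mathrm{id},\beta)\tilde F(\alpha,\mathrm{id})$, each image lies in $\Phi(\beta)\Phi(A'^\ell)$. So $\Phi$ is generated by the finite-dimensional space $\Phi(A'^\ell)$. As $A'$ is finite of order prime to $p$, Lemma~\ref{lem:fourier} shows that $\Phi$ has finite length.
\end{proof}

\begin{thebibliography}{9}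

\bibitem{DTV}
Aur\'elien Djament, Antoine Touz\'e, Christine Vespa,
\emph{D\'ecompositions \`a la Steinberg sur une cat\'egorie additive},
arXiv:1904.09190 (2019).

\bibitem{SS}
Sam and Snowden,
\emph{Gr\"obner methods for representations of combinatorial categories},
J. Amer. Math. Soc. 30 (2017).

\end{thebibliography}
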